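# Unipotent groups of automorphisms of an affine variety are contained in nested unipotent groups

## 1. Kolchin's theorem as a guide: matrices, the line, triangular maps

Let $\mathbb K$ be an uncountable algebraically closed field of characteristic zero and $X$ an irreducible affine variety over $\mathbb K$. Suppose that $U$ is a group of automorphisms of $X$ and that each element of $U$, taken alone, lies in some unipotent algebraic group acting on $X$; the algebraic group may depend on the element. Is there one object, built from unipotent algebraic groups, that contains all of $U$? The best object one can hope for is the union of a countable increasing chain of unipotent algebraic groups, a *nested unipotent group*. Whether $U$ always lies in one is asked in Alexander Perepechko, "Structure of connected nested automorphism groups", arXiv:2312.08359 (2023), which leaves the question open and proves the inclusion only under additional hypotheses.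

The first guess is **yes**, because of Kolchin's theorem: a group of unipotent matrices can be conjugated into the group of upper unitriangular matrices. A condition on single elements forces a global shape. We test the guess. An automorphism is described by what it does to coordinate functions.

*Matrices.* If $U\subset GL_n(\mathbb K)$ acts linearly on $\mathbb A^n$ by unipotent matrices, then Kolchin's theorem puts $U$ into a unitriangular group, which is one unipotent algebraic group. The guess holds, and $U$ need not be closed for it to hold.

*The line.* Automorphisms of $\mathbb A^1$ are the maps $x\mapsto ax+b$ with $a\ne0$. On the span of $1,x$ such a map has eigenvalues $1$ and $a$, so a unipotent one has $a=1$. Hence every unipotent $U$ lies in the group of translations. For $U=\{x\mapsto x+n: n\in\mathbb Z\}$ we see a unipotent group that is not closed.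

*Triangular maps of the plane.* Let $T$ be the group of all $x\mapsto x+c,\ y\mapsto y+f(x)$ with $c\in\mathbb K$, $f\in\mathbb K[x]$. Let $T_i\subset T$ be given by $\deg f\le i$. Translating $x$ does not raise the degree of $f$, so $T_i$ is a group; it is a unipotent algebraic group, and $T=\bigcup_iT_i$ is nested. The group $T$ itself lies in no algebraic group, since the degrees are unbounded. So "nested" cannot be replaced by "algebraic".

*A warning.* It is not enough that $U$ be generated by unipotent elements. On $\mathbb A^2$ let $u:x\mapsto x+y^2,\ y\mapsto y$ and $v: x\mapsto x,\ y\mapsto y+x^2$, as automorphisms of $\mathbb K[x,y]$. For $g=uv$ we have $g(x)=x+y^2$ and $g(y)=y+(x+y^2)^2$. Put $x_n=g^n(x)$, $y_n=g^n(y)$. Then $x_{n+1}=x_n+y_n^2$ and $y_{n+1}=y_n+(x_n+y_n^2)^2$. If $\deg x_n<2\deg y_n$, then $\deg y_{n+1}=4\deg y_n$ and $\deg x_{n+1}=2\deg y_n<2\deg y_{n+1}$. Starting from $\deg x_0=\deg y_0=1$ we get $\deg y_n=4^n$, so $g$ lies in no algebraic group. The hypothesis on $U$ restricts all words in its elements, and a proof must use all of them.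

The guess is right, and these notes prove it.

## 2. Algebraic subgroups, logarithms, and the theorems

Throughout, $k$ is an arbitrary field of characteristic $0$, rings are commutative with $1$ (unless called associative algebras), and "f.g." means finitely generated. Write $A=\mathbb K[X]$. We identify $\mathrm{Aut}(X)$ with $\mathrm{Aut}_{\mathbb K}(A)$ by $\varphi\mapsto(\varphi^*)^{-1}$. This changes logarithms at most by a sign, and since $U$ is a group and $\log(u^{-1})=-\log u$, the set $\log U$ does not depend on the choice.

**Definition 2.1 (ind-topology).** Choose a finite-dimensional subspace $W\subset A$ that contains $1$ and generates $A$ as an algebra, and let $W^d$ be the span of products of $d$ elements of $W$. Put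
$$\mathrm{Aut}(X)_d=\{g: gW\subset W^d,\ g^{-1}W\subset W^d\}.$$
The map $g\mapsto(g|_W,g^{-1}|_W)$ identifies it with a closed subset of $\mathrm{Hom}(W,W^d)^2$. The sets $\mathrm{Aut}(X)_d$ exhaust $\mathrm{Aut}(X)$, each is closed in the next, and a subset of $\mathrm{Aut}(X)$ is closed if it meets each of them in a closed set. Another choice of $W$ gives the same topology. An *algebraic subgroup* is a closed subgroup contained in some $\mathrm{Aut}(X)_d$; it is an affine algebraic group, and $A$ is a rational module over it.

**Definition 2.2 (unipotent, nested).** A subgroup is *nested* if it is the union of a countable increasing chain of algebraic subgroups $G_1\subset G_2\subset\cdots$ of $\mathrm{Aut}(X)$; it is a *nested unipotent group* if all $G_i$ can be taken to be unipotent algebraic groups. An element of $\mathrm{Aut}(X)$ is *unipotent* if it lies in a unipotent algebraic subgroup, and a subgroup is *unipotent* if all its elements are.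

Example: $T=\bigcup T_i$ of Section 1.

**Definition 2.3 (locally unipotent, locally finite).** A linear operator $\gamma$ on a vector space is *locally unipotent* if for each $f$ there is $N$ with $(\gamma-1)^Nf=0$. A group *acts unipotently* on a $k$-algebra if it acts by $k$-automorphisms, each of them locally unipotent. A $k$-vector space on which a group or a Lie ring acts $k$-linearly is *locally finite* if every vector lies in a finite-dimensional stable $k$-subspace. A derivation $\partial$ is *locally nilpotent*, an LND, if each $f$ is killed by some power of $\partial$.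

Example: $x\mapsto x+1$ on $k[x]$ is locally unipotent, since $\gamma-1$ lowers degrees, and $k[x]$ is locally finite under it. A unipotent $u\in\mathrm{Aut}(X)$ is locally unipotent on $A$, because $A$ is a rational module of a unipotent group containing $u$. So a unipotent subgroup acts unipotently on $A$.

**Lemma 2.4 (logarithms).** Let $\gamma$ be a locally unipotent automorphism of a $k$-algebra $B$. Then $\partial=\log\gamma:=\sum_{j\ge1}\frac{(-1)^{j-1}}{j}(\gamma-1)^j$ is an LND with $\exp\partial=\gamma$, and $\ker\partial=B^\gamma$. Logarithms of commuting automorphisms commute, and $\log(\sigma\gamma\sigma^{-1})=\sigma(\log\gamma)\sigma^{-1}$ for every $k$-automorphism $\sigma$. Conversely, if $\partial$ is an LND, then $\exp\partial$ is a locally unipotent automorphism with logarithm $\partial$.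

*Proof.* The sum is finite on each $f$. Since $\partial$ is $\gamma-1$ times an operator commuting with $\gamma-1$, $(\gamma-1)^Nf=0$ gives $\partial^Nf=0$. The identity $\exp\log\gamma=\gamma$ is formal. For all $n\in\mathbb Z$ we have $\gamma^n(fg)=\gamma^n(f)\gamma^n(g)$, and $\gamma^n=\exp(n\partial)$ makes both sides polynomials in $n$ with coefficients in $B$. They agree at infinitely many points and the characteristic is $0$, so their coefficients agree. The coefficient of $n$ gives $\partial(fg)=\partial(f)g+f\partial(g)$. If $\gamma f=f$, then $\partial f=0$ by the series; if $\partial f=0$, then $\gamma f=\exp(\partial)f=f$. The statements on commuting and conjugation are read off the series. Conversely, $\exp(\partial)$ is multiplicative by the Leibniz rule for $\partial^n/n!$, has inverse $\exp(-\partial)$, and $\exp(\partial)-1$ is $\partial$ times an operator commuting with $\partial$, so it is locally nilpotent. $\square$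

For a unipotent subgroup $U$ we write $\log U=\{\log u:u\in U\}$, a subset of the set $\mathrm{LND}(A)$.

**Lemma 2.5.** Let $B$ be a domain over $k$ and $\partial\in\mathrm{Der}_k(B)$. If $b\in B$ is algebraic over a subring $C\subset\ker\partial$, then $\partial b=0$. Hence a derivation that vanishes on a transcendence basis is $0$, and if $\partial\neq0$ and $\operatorname{trdeg}B<\infty$, then $\operatorname{trdeg}\ker\partial<\operatorname{trdeg}B$.

*Proof.* Let $P\neq0$ be a polynomial over $C$ of minimal degree with $P(b)=0$. Applying $\partial$ gives $P'(b)\,\partial b=0$. As $P'\ne0$ has smaller degree, $P'(b)\neq0$, so $\partial b=0$. For the second claim take $C=k[t_i]$ with $(t_i)$ the transcendence basis. If $\operatorname{trdeg}\ker\partial=\operatorname{trdeg}B<\infty$, then $B$ is algebraic over $\ker\partial$, so $\partial=0$. $\square$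

We recall two textbook facts.

**Kolchin's theorem.** Over any field $Q$, a group of unipotent elements of $GL_\rho(Q)$, $\rho>0$, has a nonzero common fixed vector. So it is conjugate into the unitriangular group, and it is nilpotent.

**Exponential and logarithm.** Let $\mathfrak n\subset\mathrm{End}(F)$ be the strictly upper triangular matrices in some basis of a finite-dimensional $\mathbb K$-space $F$. Then $\exp:\mathfrak n\to1+\mathfrak n$ and $\log$ are mutually inverse polynomial maps. (i) If $G\subset1+\mathfrak n$ is a closed subgroup, then $\log G=\mathrm{Lie}(G)$, a Lie subalgebra. (ii) If $\mathfrak g\subset\mathfrak n$ is a Lie subalgebra, then $\exp\mathfrak g$ is a closed subgroup: it is a group by the Baker–Campbell–Hausdorff formula, and closed because $\exp$ is an isomorphism of varieties.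

Two more tests of the guess are now possible.

*Curves.* Let $\dim X=1$ and $U\ne1$. There is an LND $\partial\ne0$ on $A$. By Lemma 2.5 $\ker\partial$ is algebraic over $\mathbb K$, so $\ker\partial=\mathbb K$. Pick $f$ with $\partial f\ne0=\partial^2f$; then $\partial f\in\mathbb K^*$, and after scaling we have $y$ with $\partial y=1$. If $\partial^nf=0$, then $f\in\mathbb K[y]$: by induction on $n$, $\partial f=p(y)$, and for $q'=p$ we get $\partial(f-q(y))=0$, so $f-q(y)\in\mathbb K$. Thus $X\cong\mathbb A^1$, which was treated above.

*Commutative $U$.* The elements of $\log U$ commute. $\mathrm{Der}_{\mathbb K}(A)$ embeds into $A^m$ by the values on $m$ generators, so it has countable dimension. Let $\partial_1,\partial_2,\dots\in\log U$ be a basis of the span of $\log U$. For fixed $i$ and $f$ only finitely many monomials in $\partial_1,\dots,\partial_i$ do not kill $f$, so $A$ is generated by a finite-dimensional space $F\ni1$ stable under $\partial_1,\dots,\partial_i$, on which these act by commuting nilpotent operators. By (ii) above, $G_i=\exp(\mathbb K\partial_1+\dots+\mathbb K\partial_i)$ is a closed unipotent subgroup of $GL(F)$; it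 preserves $F$ and acts on $A$ by automorphisms, and it is a unipotent algebraic subgroup of $\mathrm{Aut}(X)$ (the passage between $GL(F)$ and $\mathrm{Aut}(X)$ is spelled out in Section 3). So $U\subset\bigcup_iG_i$.

Note the two ingredients: finite-dimensional stable generating spaces, and countable dimension of $\mathrm{Der}_{\mathbb K}(A)$. Both survive in general; the first is where the work lies.

For groups, $\Gamma^{(0)}=\Gamma$ and $\Gamma^{(i+1)}=[\Gamma^{(i)},\Gamma^{(i)}]$. For Lie rings $L$ (additive groups with a bracket) $L^{(i+1)}$ is the additive group generated by the brackets of elements of $L^{(i)}$.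

**Theorem 1.** Every unipotent subgroup $U\subset\mathrm{Aut}(X)$ is contained in a nested unipotent subgroup.

**Theorem 2.** Let $U\subset\mathrm{Aut}(X)$ be unipotent.

- (a) Every f.g. subgroup of $U$ lies in a unipotent algebraic subgroup (so it is nilpotent). There is a smallest nested unipotent group containing $U$.
- (b) $U$ is solvable of derived length $\le r:=\dim X-\operatorname{trdeg}_{\mathbb K}\mathbb K[X]^U\le\dim X$. This is sharp for all $0\le r\le\dim X$.
- (c) Every Lie subring $L\subset\mathrm{Der}_{\mathbb K}(\mathbb K[X])$ consisting of LNDs is solvable of derived length $\le\dim X-\operatorname{trdeg}\mathbb K[X]^L$, where $\mathbb K[X]^L=\{f:Lf=0\}$. Its span $\mathbb KL$ consists of LNDs and is the union of a countable chain of finite-dimensional nilpotent Lie algebras, and $\exp(\mathbb KL)$ is a nested unipotent group.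
- (d) $U\mapsto\log U$ is a bijection from the maximal unipotent subgroups of $\mathrm{Aut}(X)$ onto the maximal elements among the Lie subalgebras contained in $\mathrm{LND}(\mathbb K[X])$. Every unipotent subgroup lies in a maximal one, and all maximal ones are nested.
- (e) Theorem 1 and the first statement of (a) also hold for reduced, possibly reducible, affine $X$.

The uncountability of $\mathbb K$ is not used.

## 3. Countable dimension of $\mathrm{Der}(\mathbb K[X])$ reduces everything to finitely generated groups

**Proposition 3.1.** Let $X$ be reduced affine (possibly reducible), $A=\mathbb K[X]$, and $U\subset\mathrm{Aut}(X)$ unipotent. Suppose that $A$ is locally finite under every f.g. subgroup of $U$. Then every f.g. subgroup of $U$ lies in a unipotent algebraic subgroup, and there is a smallest nested unipotent group containing $U$.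

*Proof.* **Step 1: a unipotent algebraic group around each finite set.** Let $E\subset U$ be finite and $\Gamma=\langle E\rangle$. By local finiteness choose a finite-dimensional $\Gamma$-stable $F\subset A$ that contains $1$ and generates $A$. Let $I=\ker(\mathrm{Sym}\,F\to A)$. The group $\mathrm{St}_F=\{g\in\mathrm{Aut}(A):gF=F\}$ is the member $\mathrm{Aut}(X)_1$ of the filtration of Definition 2.1 with $W=F$, so it is closed. Restriction to $F$ identifies it with $\{g\in GL(F):gI=I\}$: such a $g$ induces an automorphism of $\mathrm{Sym}(F)/I=A$, and conversely. This subgroup is closed in $GL(F)$: if $I$ is generated by elements of degree $\le D$, then $gI\subset I$ means that $g$ maps these generators into the subspace $I\cap\mathrm{Sym}^{\le D}F$, a polynomial condition; and $gI\subset I$ implies $gI=I$, because $g$ is injective on each finite-dimensional space $I\cap\mathrm{Sym}^{\le D'}F$.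

Let $G_E$ be the closure of $\Gamma$ in $\mathrm{Aut}(X)$. It is the Zariski closure of $\Gamma$ in $\mathrm{St}_F\subset GL(F)$, hence a closed subgroup. The elements of $\Gamma$ act unipotently on $F$. By Kolchin's theorem $\Gamma$ is conjugate in $GL(F)$ into the unitriangular group, which is closed, so $G_E$ is too. Thus $G_E$ is a unipotent algebraic subgroup containing $E$. Since it is a closure in $\mathrm{Aut}(X)$, it does not depend on $F$, and $E\subset E'$ gives $G_E\subset G_{E'}$.

**Step 2: pass to logarithms, where one can add.** Put $\mathfrak g_E=\{\log g:g\in G_E\}\subset\mathrm{Der}_{\mathbb K}(A)$. Then $(\log g)|_F=\log(g|_F)$, and by fact (i) of Section 2 the set of these restrictions is a Lie subalgebra of $\mathrm{End}(F)$. A derivation of $A$ is determined by its restriction to $F$, as $F$ generates $A$. So if $g,g'\in G_E$, then $\log g+\log g'$, scalar multiples, and $[\log g,\log g']$ agree on $F$, hence on $A$, with logarithms of elements of $G_E$. Thus $\mathfrak g_E$ is a finite-dimensional Lie subalgebra of $\mathrm{Der}_{\mathbb K}(A)$. If $u$ is unipotent and $\log u\in\mathfrak g_E$, then $u=\exp\log u\in G_E$. If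 $E\subset E'$, then $\mathfrak g_E\subset\mathfrak g_{E'}$.

**Step 3: a countable chain suffices.** Let $\mathfrak u=\bigcup_E\mathfrak g_E$ over all finite $E\subset U$. The union is directed ($E\cup E'$ contains both), so $\mathfrak u$ is a subspace of $\mathrm{Der}_{\mathbb K}(A)$. The latter embeds into $A^m$ and has countable dimension. Let $b_1,b_2,\dots$ span $\mathfrak u$, and choose finite sets $E_1\subset E_2\subset\cdots$ with $b_1,\dots,b_i\in\mathfrak g_{E_i}$. The subspace $\bigcup_i\mathfrak g_{E_i}$ contains all $b_i$, so it is $\mathfrak u$. Put
$$\widetilde U=\bigcup_iG_{E_i},$$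
a nested unipotent group. For every finite $E\subset U$ and $g\in G_E$ we have $\log g\in\mathfrak g_{E_i}$ for some $i$, so $g\in G_{E_i}$. Hence $\widetilde U=\bigcup_EG_E\supset U$.

**Step 4: minimality.** Let $\bigcup_jH_j\supset U$ be a nested unipotent group with chain $(H_j)$. Each finite $E\subset U$ lies in some $H_j$, which is closed, so $G_E\subset H_j$. Hence $\widetilde U\subset\bigcup_jH_j$. $\square$

**Corollary 3.2.** A locally unipotent $u\in\mathrm{Aut}(X)$ is unipotent.

*Proof.* If $(u-1)^Nf=0$, then the span of $(u-1)^jf$, $j<N$, is finite-dimensional and stable under $u$ and $u^{-1}$. So $A$ is locally finite under $\langle u\rangle$, and Step 1, which only used that $\Gamma$ is f.g., acts locally finitely and unipotently, applies to $\Gamma=\langle u\rangle$. $\square$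

What remains is this: *a f.g. group acting unipotently on $\mathbb K[X]$ acts locally finitely.*

## 4. Locally unipotent operators: extensions, polycyclic groups, and a Golod–Shafarevich obstruction

The sensible first attempt is to forget that $A$ is a ring and to look for a version of Kolchin's theorem on infinite-dimensional spaces: a f.g. group of locally unipotent operators should be locally finite. Two pieces of this are true.

**Lemma 4.1 (extensions).** Let $\Gamma$ be a f.g. group acting $k$-linearly on $M$, and $M'\subset M$ a stable subspace. If $M'$ and $M/M'$ are locally finite, so is $M$.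

*Proof.* Let $f\in M$. Take a finite-dimensional stable $\bar F\subset M/M'$ containing the class of $f$, and a finite-dimensional $F\ni f$ in $M$ mapping onto $\bar F$. For each $\gamma$ among the finitely many generators and their inverses and each basis vector $e$ of $F$, $\gamma e$ differs from some element of $F$ by an element of $M'$. So $\gamma F\subset F+E$ for one finite-dimensional $E\subset M'$. Choose a finite-dimensional stable $E'\supset E$ in $M'$. Then $F+E'$ is stable. $\square$

**Lemma 4.2 (polycyclic groups).** Let $P$ be a polycyclic group (for example a f.g. nilpotent group) acting linearly on $M$ with every element locally unipotent. Then $M$ is locally finite.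

*Proof.* A subnormal series $P=P_1\supset P_2\supset\dots\supset P_{q+1}=1$ with $P_i/P_{i+1}$ generated by the class of $c_i$ gives $P=\langle c_1\rangle\langle c_2\rangle\cdots\langle c_q\rangle$. For $m\in M$ let $E_{q+1}=km$ and $E_i=\operatorname{span}(\langle c_i\rangle E_{i+1})$. If $E_{i+1}$ is finite-dimensional, some $(c_i-1)^N$ kills it, and $c_i^n=\sum_{j<N}\binom nj(c_i-1)^j$ on $E_{i+1}$ for all $n\in\mathbb Z$. So $E_i=\sum_{j<N}(c_i-1)^jE_{i+1}$ is finite-dimensional. Since $Pm\subset E_1$, the stable space $\operatorname{span}(Pm)$ is finite-dimensional. $\square$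

For general f.g. groups the attempt fails. By the Golod–Shafarevich theorem there is an associative algebra $N$ over $\mathbb Q$, generated by finitely many $x_1,\dots,x_q$, of infinite dimension, in which every element is nilpotent. Let $M=\mathbb Q\oplus N$ be $N$ with a unit adjoined. The set $1+N$ is a group, as $(1+n)^{-1}=1-n+n^2-\cdots$ is a finite sum. Let $\Gamma\subset1+N$ be generated by the $1+x_i$, acting on $M$ by left multiplication. Each element $1+n$ of $\Gamma$ acts as a unipotent operator. But the span of $\Gamma$ in $M$ is a subalgebra containing $1$ and all $x_i$, so it is $M$: the smallest stable subspace containing the vector $1$ is all of $M$. So linear algebra alone cannot give local finiteness, and we must use that $A$ is a commutative domain of finite transcendence degree.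

The ring structure suggests induction on the transcendence degree: pass to a ring of invariants $S$, which is smaller, and climb back up from $S$ to $A$. This needs a family of elements whose invariants we control. If $\Gamma$ is solvable, the last nontrivial term of its derived series is abelian and normal, and its logarithms commute. Section 5 shows that this suffices. For a general unipotent $\Gamma$ we have no abelian normal subgroup to start from, and Section 6 supplies solvability by reduction modulo primes.

## 5. Commuting derivations and a filtration: solvable groups act locally finitely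

An example shows the shape of the argument. On $B=k[x,y]$ let $\Gamma=\langle a,b\rangle$ with $a:x\mapsto x+1$, $b:y\mapsto y+x$ (other variables fixed). The commutator $c=aba^{-1}b^{-1}$ is $y\mapsto y+1$. It is central, so $\Gamma'=\langle c\rangle$. Its logarithm is $\partial_y$ and its invariant ring is $S=k[x]$. Let $B_m$ be the set of polynomials of degree $<m$ in $y$, that is, $B_m=\ker\partial_y^m$. Each $B_m$ is a $\Gamma$-stable $S$-module, $B_m/B_{m-1}\cong S\,y^{m-1}$ has rank $1$ over $S$, and $B=\bigcup B_m$. Local finiteness climbs from $S$ to $B_m/B_{m-1}$, then to $B_m$ and to $B$. The first climb is a lemma about modules over $S$ with a semilinear action; the rank of a torsion-free $S$-module $M$ is $\dim_Q(Q\otimes_SM)$ with $Q=\operatorname{Frac}S$, and $M\subset Q\otimes_SM$.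

**Lemma 5.1.** Let $S$ be a domain over $k$ with $\operatorname{trdeg}_kS<\infty$, and let $\Gamma$ be a f.g. group acting unipotently on $S$, with $S$ locally finite. Let $M$ be a torsion-free $S$-module of finite rank with a $k$-linear $\Gamma$-action such that $\gamma(sm)=\gamma(s)\gamma(m)$ and every $\gamma$ is locally unipotent on $M$. Then $M$ is locally finite.

*Proof.* Let $H=\ker(\Gamma\to\mathrm{Aut}(S))$.

**Step 1: $\Gamma/H$ is f.g. nilpotent.** Choose a finite-dimensional stable $F\subset S$ containing a transcendence basis of $S$. If $\gamma$ is trivial on $F$, then $\log(\gamma|_S)$ vanishes on that basis, hence on $S$ by Lemma 2.5, so $\gamma\in H$. Thus $\Gamma/H$ embeds into $GL(F)$ as a group of unipotent elements, and Kolchin's theorem applies.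

**Step 2: induction on the rank $\rho$ of $M$ through $M^H$.** The case $\rho=0$ is trivial. Let $\rho>0$, $M_Q=Q\otimes_SM$. As $H$ is trivial on $S$, it acts $Q$-linearly on $M_Q$, and by unipotent operators, since $(h-1)^N(m/s)=((h-1)^Nm)/s$. By Kolchin's theorem over the field $Q$ there is a nonzero $m/s\in M_Q^H$. Then $hm/s=m/s$ gives $hm=m$, so $M^H\ne0$. Now $M^H$ is an $S$-submodule because $H$ is trivial on $S$, and $\Gamma$-stable because $H$ is normal. The quotient $M/M^H$ is torsion-free: if $sm\in M^H$ with $s\ne0$, then $s(hm-m)=0$ for all $h\in H$, so $m\in M^H$. Its rank is less than $\rho$, and the semilinear action on it is again by locally unipotent elements. By induction $M/M^H$ is locally finite. On $M^H$ the group $\Gamma$ acts through the f.g. nilpotent group $\Gamma/H$, so $M^H$ is locally finite by Lemma 4.2. Lemma 4.1 finishes the step. $\square$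

**Proposition 5.2.** Let $B$ be a domain over $k$ of finite transcendence degree $n$ (not necessarily f.g.) and $\Gamma$ a f.g. solvable group acting unipotently on $B$. Then $B$ is locally finite.

It matters that $B$ need not be f.g., because the induction applies the statement to rings of invariants.

*Proof.* We induct on $n$. If $n=0$, all derivations of $B$ vanish by Lemma 2.5, so all logarithms vanish and $\Gamma$ acts trivially. Let $n>0$. Replace $\Gamma$ by its image in $\mathrm{Aut}(B)$, and assume $\Gamma\neq1$.

**Step 1: invariants of an abelian normal subgroup.** Let $\mathcal A\ne1$ be the last nontrivial term of the derived series of $\Gamma$; it is abelian and normal. Let $V\subset\mathrm{Der}_k(B)$ be the $k$-span of $\log\mathcal A$. By Lemma 2.4 the elements of $V$ commute pairwise, $\gamma V\gamma^{-1}=V$ for $\gamma\in\Gamma$, and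
$$S:=\{b\in B:Vb=0\}=B^{\mathcal A}.$$
This is a $\Gamma$-stable subalgebra. Since $V\ne0$, Lemma 2.5 gives $\operatorname{trdeg}S<n$. By the induction hypothesis $S$ is locally finite.

**Step 2: finitely many directions.** Let $L=\operatorname{Frac}B$ and $Q=\operatorname{Frac}S\subset L$, and extend derivations of $B$ to $L$ by the quotient rule. By Lemma 2.5 a derivation of $L$ over $k$ is determined by its values on a transcendence basis, so $\dim_L\mathrm{Der}_k(L)\le n$. Choose $v_1,\dots,v_r\in\log\mathcal A$ that form an $L$-basis of $LV$. They are commuting LNDs of $B$. Write $v^\alpha=v_1^{\alpha_1}\cdots v_r^{\alpha_r}$. For each $b\in B$ only finitely many $v^\alpha b$ are nonzero.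

**Step 3: every $v\in V$ is $\sum g_iv_i$ with $g_i\in Q$.** (If $\mathcal A$ is generated by $y\mapsto y+1$ and $y\mapsto y+x$ on $k[x,y]$, then $V=k\partial_y+k\,x\partial_y$, $v_1=\partial_y$, and $x\partial_y=g_1v_1$ with $g_1=x\in S$.) Write $v=\sum g_iv_i$ with $g_i\in L$. For $w\in V$ we get $0=[w,v]=\sum w(g_i)v_i$, so $w(g_i)=0$. Thus $Vg_i=0$, and we must show: if $g\in L$ and $Vg=0$, then $g\in Q$. The ideal $I=\{b\in B:bg\in B\}$ is nonzero, and it is stable under each $v_i$ because $v_i(b)g=v_i(bg)$. Take $0\ne b\in I$ and $\alpha$ with $|\alpha|$ maximal such that $s:=v^\alpha b\ne0$. Then $s\in I$, and $s$ is killed by all $v_i$, hence by $V\subset\sum Lv_i$. So $s\in S$. Also $sg\in B$ and $V(sg)=0$, so $sg\in S$, and $g=sg/s\in Q$.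

**Step 4: a $\Gamma$-stable filtration by $S$-modules.** For $m\ge0$ put
$$B_m=\{f\in B:\ w_1\cdots w_mf=0\ \text{ for all }w_1,\dots,w_m\in V\},$$
so $B_0=0$ and $B_1=S$. Elements of $V$ are $S$-linear, so $B_m$ is an $S$-submodule. It is $\Gamma$-stable, as $w_1\cdots w_m\gamma f=\gamma(\gamma^{-1}w_1\gamma)\cdots(\gamma^{-1}w_m\gamma)f$. Clearly $B_m\subset B_{m+1}$. Elements of $V$ kill $Q$, so they are $Q$-linear on $L$, and Step 3 gives, as operators on $L$,
$$w_1\cdots w_m\in\sum_{|\alpha|=m}Q\,v^\alpha.\tag{1}$$
For $f\in B$ all $v^\alpha f$ with $|\alpha|$ large vanish. By (1) $f\in B_m$ for large $m$. Hence $B=\bigcup_mB_m$.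

**Step 5: the graded pieces have finite rank.** For $m\ge1$ consider the $S$-linear map
$$B_m\to\bigoplus_{|\alpha|=m-1}S,\qquad f\mapsto(v^\alpha f)_\alpha .$$
It is well defined: for $w\in V$ the product $wv^\alpha$ has $m$ factors in $V$, so $wv^\alpha f=0$ and $v^\alpha f\in S$. By (1) for $m-1$, its kernel is $B_{m-1}$. So $B_m/B_{m-1}$ embeds into a free $S$-module of finite rank: it is torsion-free of finite rank.

**Step 6: climbing up.** By Lemma 5.1 every $B_m/B_{m-1}$ is locally finite, by Lemma 4.1 and induction on $m$ every $B_m$ is, and so is $B=\bigcup B_m$. $\square$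

## 6. Counting points modulo $p$: unipotent groups are solvable

How can one see that a f.g. group $\Gamma$ acting unipotently on a $d$-dimensional $A$ is solvable? Everything is defined over a f.g. ring, so $\Gamma$ acts on finite sets of points over $\mathbb F_p$. Look at $\Gamma=\langle a,b\rangle$ of Section 5. It acts on $\mathbb F_p^2$ through the group of maps $(x,y)\mapsto(x+i,\,y+jx+l)$ with $i,j,l\in\mathbb F_p$: a group of order $p^3$, transitive on $p^2$ points. In general unipotence will make the image a $p$-group. Its orbits have $p$-power size, and there are about $p^d$ points, so for large $p$ orbits have at most $p^d$ points. A $p$-group acting on so few points has derived length at most $d$, a bound without $p$. Then $\Gamma^{(d)}$ acts trivially on all these points, and there are enough points over all $p$ to conclude $\Gamma^{(d)}=1$.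

**Lemma 6.1.** Let $C\supset\mathbb Z$ be a f.g. domain. For infinitely many primes $p$ there is a ring homomorphism $C\to\mathbb F_p$.

*Proof.* By the Nullstellensatz, the residue field of a maximal ideal of the f.g. $\mathbb Q$-algebra $C\otimes\mathbb Q\ne0$ is a number field $\mathcal L=\mathbb Q(\theta)$, where we may take $\theta$ to be an algebraic integer with monic minimal polynomial $P\in\mathbb Z[T]$. Since $C$ is f.g., its image in $\mathcal L$ lies in $\mathbb Z[\theta][1/s]$ for some integer $s\ge1$. If $P$ has a root modulo $p$ and $p\nmid s$, then $\mathbb Z[\theta]=\mathbb Z[T]/(P)\to\mathbb F_p$ extends to $\mathbb Z[\theta][1/s]$. It remains to recall why $P$ has a root modulo infinitely many $p$ (Schur). If $c:=P(0)=0$, every $p$ works. Otherwise suppose that only $p_1,\dots,p_l$ work, and let $N=p_1\cdots p_l$. Then $P(cNt)=c\,(1+Nt\,h(t))$ with $h\in\mathbb Z[t]$, and the second factor is a nonconstant polynomial. At some integer $t$ its absolute value exceeds $1$. A prime dividing this value does not divide $N$ and divides $P(cNt)$, a contradiction. $\square$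

**Lemma 6.2.** A $p$-group $P$ acting faithfully and transitively on $p^e$ points has $P^{(e)}=1$.

*Proof.* If $e=0$, then $P=1$. Let $e\ge1$. A point stabilizer is a proper subgroup, so it lies in a maximal subgroup $M$, which is normal of index $p$. The $M$-orbit of that point has $p^{e-1}$ elements, and since $M$ is normal, $P$ permutes the $M$-orbits transitively, so all of them have $p^{e-1}$ elements. By induction $M^{(e-1)}$ acts trivially on each $M$-orbit, so $M^{(e-1)}=1$. As $P/M$ is abelian, $P'\subset M$ and $P^{(e)}\subset M^{(e-1)}=1$. $\square$

**Proposition 6.3.** Let $A$ be a f.g. $k$-algebra which is a domain, $d=\dim A$, and let $\Gamma$ be a group acting faithfully and unipotently on $A$. Then $\Gamma^{(d)}=1$.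

*Proof.* An element of $\Gamma^{(d)}$ involves finitely many elements of $\Gamma$, so it lies in $\Gamma_0^{(d)}$ for a f.g. $\Gamma_0\subset\Gamma$. So assume that $\Gamma$ is f.g.

**Step 1: a model over a f.g. ring.** Let $A=k[a_1,\dots,a_m]$. By Noether normalization there are algebraically independent $y_1,\dots,y_d\in A$ such that each $a_i$ is a root of a monic polynomial of degree $e_i$ over $k[y]=k[y_1,\dots,y_d]$. Choose a f.g. subring $R\subset k$ containing the finitely many coefficients needed so that, with $A_R:=R[a_1,\dots,a_m]\subset A$, we have $\gamma^{\pm1}(a_i)\in A_R$ for the finitely many generators $\gamma$, $y_j\in A_R$, and the monic equations of the $a_i$ have coefficients in $R[y]$. Then $\Gamma$ acts on $A_R$ by $R$-automorphisms.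

**Step 2: few points.** For a homomorphism $\varphi:R\to\mathbb F_p$ let $X_\varphi$ be the set of ring homomorphisms $x:A_R\to\mathbb F_p$ with $x|_R=\varphi$. Such an $x$ is determined by the $x(y_j)$ and the $x(a_i)$, and $x(a_i)$ is a root of a monic polynomial of degree $e_i$ determined by $\varphi$ and the $x(y_j)$. So
$$|X_\varphi|\le C\,p^d,\qquad C=\prod_ie_i,\tag{2}$$
where $C$ does not depend on $p$ or $\varphi$. The group $\Gamma$ acts on $X_\varphi$ by $\gamma\cdot x=x\circ\gamma^{-1}$.

**Step 3: the image of $\Gamma$ in $\mathrm{Sym}(X_\varphi)$ is a $p$-group.** This is where unipotence of every element enters. Let $\gamma\in\Gamma$, choose $N$ with $(\gamma-1)^Na_i=0$ for all $i$, and $l\geq 1$ with $p^l\ge N$. Then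
$$\gamma^{p^l}a_i=a_i+\sum_{0<j<N}\binom{p^l}{j}(\gamma-1)^ja_i\in a_i+pA_R,$$
because $p\mid\binom{p^l}j$ for $0<j<p^l$. Hence $x\circ\gamma^{p^l}=x$ for all $x\in X_\varphi$. So every element of the finite image has $p$-power order.

**Step 4: if $p>C$, then $\Gamma^{(d)}$ acts trivially on $X_\varphi$.** Each orbit has $p^e\le Cp^d<p^{d+1}$ elements for some $e$, so $e\le d$. The image of $\Gamma$ in the symmetric group of the orbit is a $p$-group, faithful and transitive on $p^e$ points. By Lemma 6.2 its $e$-th derived subgroup is trivial, hence so is its $d$-th. (This is why points over the prime field are used: over a field with $p^f$ elements the same count would only give derived length at most $fd$ for large $p$.)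

**Step 5: conclusion.** Suppose $1\ne w\in\Gamma^{(d)}$. As the action is faithful, $h:=wa_i-a_i\ne0$ for some $i$, and $h\in A_R$. By Lemma 6.1 applied to the f.g. domain $A_R[1/h]$ there are a prime $p>C$ and a homomorphism $x:A_R\to\mathbb F_p$ with $x(h)\neq0$. With $\varphi=x|_R$ we have $x\in X_\varphi$. By Step 4 $x\circ w=x$, so $x(h)=x(wa_i)-x(a_i)=0$, a contradiction. $\square$

## 7. Proof of Theorem 1 and Theorem 2(a)

Let $A=\mathbb K[X]$, let $U\subset\mathrm{Aut}(X)$ be unipotent, and let $\Gamma\subset U$ be a f.g. subgroup. It acts faithfully and unipotently on the f.g. domain $A$, so it is solvable by Proposition 6.3. By Proposition 5.2 $A$ is locally finite under $\Gamma$. So the hypothesis of Proposition 3.1 holds. It gives that every f.g. subgroup of $U$ lies in a unipotent algebraic group, hence is nilpotent, and that there is a smallest nested unipotent group $\widetilde U=\bigcup_EG_E$ containing $U$. This proves Theorem 1 and Theorem 2(a). $\square$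

For Section 10 we note from the proof of Proposition 3.1 that $\log\widetilde U=\bigcup_i\mathfrak g_{E_i}$ is a Lie subalgebra of $\mathrm{Der}_{\mathbb K}(A)$ contained in $\mathrm{LND}(A)$.

## 8. Derived length: passing to $\operatorname{Frac}(\mathbb K[X]^U)$, and triangular groups

**The bound in Theorem 2(b).** The point is to treat invariants as constants. Let $K'=\operatorname{Frac}(A^U)$ and $A'=K'\otimes_{A^U}A$, the localization of $A$ at $A^U\setminus0$. It is a f.g. $K'$-algebra and a domain, of dimension $r=\dim X-\operatorname{trdeg}A^U$. The group $U$ acts on it by $K'$-automorphisms, faithfully since $A\subset A'$, and unipotently since $(u-1)^N(f/s)=((u-1)^Nf)/s$ for $s\in A^U$. Proposition 6.3 over $k=K'$ gives $U^{(r)}=1$.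

**Sharpness.** Let $0\le r\le d$. On $\mathbb A^d$ let $T$ be the group of automorphisms $x_i\mapsto x_i+f_i(x_1,\dots,x_{i-1})$ for $i\le r$ and $x_i\mapsto x_i$ for $i>r$.

*$T$ is unipotent.* Let $u\in T$. From
$$(u-1)(fg)=(u-1)f\cdot g+f\cdot(u-1)g+(u-1)f\cdot(u-1)g$$
we see that $(u-1)^n(fg)$ is a combination of products $(u-1)^af\cdot(u-1)^bg$ with $a+b\ge n$, so the elements killed by a power of $u-1$ form a subalgebra. It contains each $x_i$ with $i>r$, and by induction each $x_i$ with $i\le r$, as $(u-1)x_i\in\mathbb K[x_1,\dots,x_{i-1}]$. So $u$ is locally unipotent, hence unipotent by Corollary 3.2.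

*Invariants.* An invariant of the translations $x_i\mapsto x_i+1$, $i\le r$, does not involve $x_1,\dots,x_r$. So $\mathbb K[x]^T=\mathbb K[x_{r+1},\dots,x_d]$, the number attached to $T$ in (b) is $r$, and $T^{(r)}=1$.

*Lower bound.* For $f\in\mathbb K[x_1,\dots,x_{i-1}]$ let $\tau_{i,f}$ be $x_i\mapsto x_i+f$, other variables fixed. We claim: for $0\le j<i\le r$, all $\tau_{i,f}$ lie in $T^{(j)}$. For $j=0$ this is clear. Assume it for $j$ and let $j+1<i\le r$. Then $a=\tau_{j+1,1}$ and $b=\tau_{i,g}$ lie in $T^{(j)}$. Apply $aba^{-1}b^{-1}$ to $x_i$, rightmost factor first: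
$$x_i\ \mapsto\ x_i-g\ \mapsto\ x_i-a^{-1}(g)\ \mapsto\ x_i+g-a^{-1}(g)\ \mapsto\ x_i+a(g)-g .$$
The other variables are fixed, so $aba^{-1}b^{-1}=\tau_{i,\,a(g)-g}\in T^{(j+1)}$. Here $a(g)-g=g(\dots,x_{j+1}+1,\dots)-g$, and this difference operator is surjective on $\mathbb K[x_1,\dots,x_{i-1}]$ in characteristic $0$, because it maps $\binom{x_{j+1}}{l+1}$ to $\binom{x_{j+1}}{l}$ and is linear over the other variables. This proves the claim. For $r\ge1$ we get $1\neq\tau_{r,1}\in T^{(r-1)}$, so the derived length of $T$ is exactly $r$. For $r=0$ we have $T=1$. $\square$

## 9. Lie rings of locally nilpotent derivations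

For Theorem 2(c) we redo Sections 5 and 6 with Lie rings. The role of Kolchin's theorem is played by **Jacobson's theorem** (*Lie Algebras*, Ch. II, Thm. 1, on weakly closed sets): if $\mathcal S$ is a set of nilpotent operators on a finite-dimensional vector space, closed under commutators, then the associative non-unital algebra generated by $\mathcal S$ is nilpotent. In particular, on a nonzero space $\mathcal S$ has a nonzero common null vector. The role of Lemma 6.2, on $p$-groups, is played by the following statement on derivations of fields in characteristic $p$. A model for it is $E=\mathbb F_p(y)$, $k_0=\mathbb F_p(y^p)$, $e=1$, and $\mathcal M=\mathbb F_p\,\frac{d}{dy}$, where $(\frac d{dy})^p=0$.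

**Lemma 9.1.** Let $E\supset k_0\supset E^p$ be fields of characteristic $p$ with $[E:k_0]=p^e$, and let $\mathcal M\subset\mathrm{Der}_{k_0}(E)$ be a Lie ring closed under $D\mapsto D^p$, nilpotent as a Lie ring, and consisting of nilpotent operators. Then $\mathcal M^{(e)}=0$.

*Proof.* Induct on $e$. For $e=0$ we have $\mathrm{Der}_{k_0}(E)=0$. Let $e\ge1$ and assume $\mathcal M\neq0$.

**Step 1: a central $z$ with $z^p=0\ne z$.** Pick $0\neq z$ in the center of the nilpotent Lie ring $\mathcal M$. As $[z^p,D]=(\operatorname{ad}z)^pD=0$, all $z^{p^j}\in\mathcal M$ are central. Since $z$ is nilpotent, we may replace it by the last nonzero one.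

**Step 2: $E$ has degree $p$ over $E_z:=\ker z$.** $E_z$ is a field containing $k_0$, and $z$ is an $E_z$-linear operator on the finite-dimensional $E_z$-space $E$, with kernel of dimension one. Being nilpotent, it has one Jordan block, and $z^p=0$ gives $[E:E_z]\le p$. For $t\in E\setminus E_z$ we have $t^p\in k_0\subset E_z$, so $E_z(t)$ has degree $p$ over $E_z$. Hence $[E:E_z]=p$, $E=E_z(t)$, and $z(t)\ne0$.

**Step 3: induction.** $\mathcal M$ commutes with $z$, so it acts on $E_z$. There $E_z\supset k_0\supset E_z^p$ and $[E_z:k_0]=p^{e-1}$, and the image of $\mathcal M$ satisfies the hypotheses with $e-1$. Hence $\mathcal M^{(e-1)}$ vanishes on $E_z$. So $D\in\mathcal M^{(e-1)}$ is determined by $D(t)$, that is, $D=gz$ with $g=D(t)/z(t)$. From $0=[z,D]=z(g)z$ we get $g\in E_z$. For two such derivations $[gz,g'z]=(g\,z(g')-g'z(g))z=0$. So $\mathcal M^{(e)}=0$. $\square$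

**Proposition 9.2.** Let $A$ be a f.g. domain over $k$, $d=\dim A$, and $L\subset\mathrm{Der}_k(A)$ a Lie subring consisting of LNDs. Then $L^{(d)}=0$.

*Proof.* As before we may assume that $L$ is generated as a Lie ring by $D_1,\dots,D_q$. Suppose $0\neq w\in L^{(d)}$.

**Step 1: a model over a f.g. ring that is étale over an open part of the $y$-space.** Let $A=k[a_1,\dots,a_m]$ be integral over a polynomial ring $k[y]=k[y_1,\dots,y_d]$. Let $\theta\in A$ be a primitive element of $\operatorname{Frac}A$ over $k(y)$; it can be taken in $A$ since multiplying a primitive element by a nonzero element of $k[y]$ keeps it primitive, and $\operatorname{Frac}A=(k[y]\setminus0)^{-1}A$. Since $\theta$ is integral over the normal ring $k[y]$, its monic minimal polynomial $P$ lies in $k[y][T]$. Choose $0\ne g_1\in k[y]$ with $g_1a_i\in k[y][\theta]$ for all $i$. Choose a f.g. subring $R\subset k$ such that for $A_R=R[a_1,\dots,a_m]$ we have $D_jA_R\subset A_R$, $y_j,\theta\in A_R$, $P\in R[y][T]$, $g_1\in R[y]$, $g_1a_i\in R[y][\theta]$. Then $LA_R\subset A_R$. Put $g=g_1\operatorname{disc}(P)\in R[y]\setminus0$. Then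
$$A_R[1/g]=R[y]_g[\theta]\cong R[y]_g[T]/(P).$$
For the isomorphism, divide a polynomial that vanishes at $\theta$ by the monic $P$; the remainder has smaller degree and vanishes at $\theta$, so it is $0$.

**Step 2: reduction modulo $p$.** Choose $i$ with $h:=w(a_i)\neq0$. By Lemma 6.1 there is a homomorphism $x:A_R[1/(gh)]\to\mathbb F_p$ for some prime $p$. Let $\varphi=x|_R$ and $\bar A=A_R\otimes_{R,\varphi}\mathbb F_p$. Then $x|_{A_R}$ factors through $\bar A$. So the image $\bar g\in\mathbb F_p[y]$ of $g$ is nonzero, because $\bar g$ does not vanish at the point $(x(y_j))$. And $x$ induces a homomorphism on $\bar A_{\bar g}=\mathbb F_p[y]_{\bar g}[T]/(\bar P)$ that is nonzero on the image of $h$, so $h$ has nonzero image there. This algebra is a free $\mathbb F_p[y]_{\bar g}$-module, so with $W=\mathbb F_p[y]\setminus0\ni\bar g$ it embeds into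
$$W^{-1}\bar A=\mathbb F_p(y)[T]/(\bar P).$$
As $\operatorname{disc}\bar P\neq0$, the latter is a finite product of fields, finite separable over $\mathbb F_p(y)$. Let $E$ be a factor in which $h$ has nonzero image.

**Step 3: $L$ acts on $E$ by nilpotent operators.** $L$ acts by derivations on $\bar A$ and on $W^{-1}\bar A$. A derivation kills idempotents: $D(\epsilon)=2\epsilon D(\epsilon)$ gives $\epsilon D(\epsilon)=0$ and then $D(\epsilon)=0$. So $L$ acts on the factor $E$. For $D\in L$ let $D^Na_i=0$ for all $i$ and $p^l\ge N$. In characteristic $p$ the operator $D^{p^l}$ is a derivation. It kills the generators of $\bar A$, so it vanishes on $\bar A$, hence on $W^{-1}\bar A$ and on $E$.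

**Step 4: apply Lemma 9.1.** Let $k_0=E^p$. With $F=\mathbb F_p(y)$ we have $[E:E^p][E^p:F^p]=[E:F][F:F^p]$ and $[E^p:F^p]=[E:F]$, so $[E:k_0]=[F:F^p]=p^d$. The image $\mathcal L$ of $L$ in $\mathrm{Der}(E)$ is a Lie ring of nilpotent $k_0$-linear operators. By Jacobson's theorem the associative $k_0$-algebra $\mathcal N$ generated by $\mathcal L$ is nilpotent. Then $\mathcal M:=\mathcal N\cap\mathrm{Der}(E)\supset\mathcal L$ is a Lie ring of nilpotent $k_0$-linear operators, it is nilpotent as a Lie ring, and it is closed under $p$-th powers, since the $p$-th power of a derivation is a derivation. Lemma 9.1 with $e=d$ gives $\mathcal L^{(d)}=0$. But $w\in L^{(d)}$ maps the image of $a_i$ in $E$ to the image of $h$, which is not $0$: a contradiction. $\square$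

Now we transfer Sections 4 and 5. In the next three lemmas a f.g. Lie ring acts $k$-linearly; a subspace is stable as soon as it is stable under the finitely many generators.

**Lemma 9.3.** Let $L$ be a f.g. Lie ring acting $k$-linearly on $M$, and $M'\subset M$ a stable subspace. If $M'$ and $M/M'$ are locally finite, so is $M$.

*Proof.* The proof of Lemma 4.1 applies with the generators $D_j$ in place of the $\gamma^{\pm1}$: $D_jF\subset F+E$ with $E\subset M'$ finite-dimensional, and $F+E'$ is stable for a finite-dimensional stable $E'\supset E$ in $M'$. $\square$

**Lemma 9.4.** Let $N$ be a f.g. nilpotent Lie ring acting $k$-linearly on $M$ with all elements locally nilpotent. Then $M$ is locally finite.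

*Proof.* **Step 1: an adapted finite set of additive generators.** Let $C_w$ be the additive group generated by left-normed commutators $[\dots[[g_1,g_2],g_3],\dots,g_l]$ of weight $l\ge w$ in the generators. Then $[C_a,C_b]\subset C_{a+b}$: for left-normed $u,v$ use induction on the weight of $v$; if $v$ is a generator this is the definition, and for $v=[v',g]$ use $[u,[v',g]]=[[u,v'],g]-[[u,g],v']$. So $C_1$ is a Lie subring containing the generators, $C_1=N$, and $C_w=0$ for large $w$ by nilpotency. Hence $N$ is additively generated by finitely many left-normed commutators. Order them by weight as $x_1,\dots,x_q$ and let $N_j=\sum_{l\ge j}\mathbb Zx_l$. Since $[x_i,x_j]$ is a sum of commutators of weight larger than those of $x_i$ and $x_j$,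
$$[x_i,x_j]\in N_{\max(i,j)+1}.$$

**Step 2: a stable space.** For $m\in M$ let $E_{q+1}=km$ and $E_j=\sum_{e\ge0}x_j^eE_{j+1}$. By descending induction $E_j$ is finite-dimensional, as $x_j$ is locally nilpotent. Also $N_jE_j\subset E_j$ by descending induction: clearly $x_jE_j\subset E_j$. Since $[N_{j+1},x_j]\subset N_{j+1}$, moving elements of $N_{j+1}$ to the right past $x_j$ gives $N_{j+1}x_j^e\subset\sum_{e'\le e}x_j^{e'}N_{j+1}$. So $N_{j+1}E_j\subset\sum_ex_j^eN_{j+1}E_{j+1}\subset\sum_ex_j^eE_{j+1}=E_j$. Thus $E_1\ni m$ is stable under $N_1=N$. $\square$

**Lemma 9.5.** Let $S$ be a domain over $k$ of finite transcendence degree on which a f.g. Lie ring $L$ acts by LNDs over $k$ and locally finitely. Let $M$ be a torsion-free $S$-module of finite rank with a $k$-linear $L$-action such that $D(sm)=D(s)m+sD(m)$ and each $D\in L$ is locally nilpotent on $M$. Then $M$ is locally finite.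

*Proof.* Let $H$ be the ideal of $L$ acting as $0$ on $S$. Let $F\subset S$ be finite-dimensional, stable, containing a transcendence basis. By Lemma 2.5 $L/H$ acts faithfully on $F$; it acts by nilpotent operators, so by Jacobson's theorem it lies in a nilpotent associative algebra, and $L/H$ is a f.g. nilpotent Lie ring. Induct on the rank of $M$; rank $0$ is trivial. Let $M\neq0$. On $M_Q$ the ring $H$ acts $Q$-linearly by $h(m/s)=h(m)/s$, by nilpotent operators on a finite-dimensional space. By Jacobson's theorem there is a nonzero common null vector, and clearing the denominator, $M^H:=\{m:Hm=0\}\ne0$. It is an $S$-submodule since $h(sm)=s\,h(m)$, and it is $L$-stable since $h(Dm)=D(hm)+[h,D]m=0$ for $m\in M^H$. If $sm\in M^H$ with $s\ne0$, then $s\,h(m)=0$, so $m\in M^H$; thus $M/M^H$ is torsion-free, of smaller rank, hence locally finite by induction. $M^H$ is locally finite by Lemma 9.4 for $L/H$. Apply Lemma 9.3. $\square$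

**Proposition 9.6.** Let $B$ be a $k$-domain of finite transcendence degree and $L\subset\mathrm{Der}_k(B)$ a f.g. solvable Lie ring of LNDs. Then $B$ is locally finite under $L$.

*Proof.* Induct on $\operatorname{trdeg}B$. If it is $0$, then $L=0$. Assume $L\ne0$, let $\mathcal A$ be the last nonzero term of the derived series, an abelian ideal of $L$, and let $V$ be its $k$-span. The elements of $V$ commute, and $[L,V]\subset V$. Let $S=\{b:Vb=0\}$. It is $L$-stable, as $v(Db)=D(vb)+[v,D]b=0$ for $b\in S$, and $\operatorname{trdeg}S<\operatorname{trdeg}B$ by Lemma 2.5. The image of $L$ in $\mathrm{Der}_k(S)$ is a f.g. solvable Lie ring of LNDs, so $S$ is locally finite by induction.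

Choose $v_1,\dots,v_r\in\mathcal A$ forming an $L_B$-basis of $L_BV$, where $L_B=\operatorname{Frac}B$. These are commuting LNDs. Steps 2 and 3 in the proof of Proposition 5.2 used only that $V$ is a commuting space of derivations and that the $v_i$ are commuting LNDs, so every $v\in V$ is $\sum g_iv_i$ with $g_i\in\operatorname{Frac}S$. Define $B_m$ as in Step 4 there. It is an $S$-module, $B_m\subset B_{m+1}$, and (1) and $B=\bigcup B_m$ follow as there. It is $L$-stable: for $f\in B_m$ and $D\in L$,
$$w_1\cdots w_mDf=Dw_1\cdots w_mf+\sum_iw_1\cdots[w_i,D]\cdots w_mf=0,$$
since each $[w_i,D]\in V$. Step 5 involves only $V$ and the $v_i$, so $B_m/B_{m-1}$ is torsion-free of finite rank over $S$. By Lemma 9.5 it is locally finite, by Lemma 9.3 and induction $B_m$ is, and so is $B$. $\square$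

**Proof of Theorem 2(c).** Let $L\subset\mathrm{Der}_{\mathbb K}(A)$, $A=\mathbb K[X]$, be a Lie ring of LNDs.

**Step 1: derived length.** Let $K'=\operatorname{Frac}(A^L)$ and $A'=K'\otimes_{A^L}A$, a f.g. $K'$-domain of dimension $\dim X-\operatorname{trdeg}A^L$. $L$ acts on it faithfully by $K'$-linear LNDs. Proposition 9.2 over $K'$ gives the bound.

**Step 2: f.g. subrings.** Let $L_0\subset L$ be the Lie ring generated by $D_1,\dots,D_q\in L$. It is solvable by Proposition 9.2, so by Proposition 9.6 there is a finite-dimensional $L_0$-stable $F\subset A$ that contains $1$ and generates $A$. By Jacobson's theorem $L_0|_F$ generates a nilpotent associative $\mathbb K$-algebra. Restriction to $F$ is injective on derivations, so $\mathbb KL_0$ is a finite-dimensional nilpotent Lie algebra. Its elements are nilpotent on $F$, hence LNDs of $A$ by the Leibniz rule. A nilpotent associative algebra of operators on $F$ is strictly triangular in a suitable basis, so by fact (ii) of Section 2 $\exp(\mathbb KL_0|_F)$ is a closed unipotent subgroup of $GL(F)$. Each $\exp(D)$, $D\in\mathbb KL_0$, is an automorphism of $A$ preserving $F$, so this subgroup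 preserves $I=\ker(\mathrm{Sym}\,F\to A)$. As in Step 1 of Proposition 3.1, $\exp(\mathbb KL_0)$ is a unipotent algebraic subgroup of $\mathrm{Aut}(X)$, and $\log\exp(\mathbb KL_0)=\mathbb KL_0$.

**Step 3: a countable chain.** The Lie algebras $\mathbb KL_0$ form a directed family with union $\mathbb KL$, a space of countable dimension. As in Step 3 of Proposition 3.1, $\mathbb KL$ is the union of a countable chain of them. So $\mathbb KL$ consists of LNDs, and $\exp(\mathbb KL)$ is the union of the corresponding chain of unipotent algebraic subgroups, a nested unipotent group. $\square$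

## 10. Maximal unipotent subgroups and maximal Lie algebras in $\mathrm{LND}(\mathbb K[X])$

**Proof of Theorem 2(d).** **Step 1: maximal subgroups exist and are nested.** The union of a chain of unipotent subgroups is a unipotent subgroup, so by Zorn's lemma every unipotent subgroup lies in a maximal one. If $U$ is maximal, then $U=\widetilde U$, as $\widetilde U\supset U$ is unipotent. So $U$ is nested, and $\log U=\log\widetilde U$ is a Lie subalgebra contained in $\mathrm{LND}(A)$ (Section 7).

**Step 2: if $U$ is maximal, so is $\log U$.** Let $\log U\subset\mathfrak l\subset\mathrm{LND}(A)$ with $\mathfrak l$ a Lie subalgebra. By (c) $\exp\mathfrak l$ is a unipotent subgroup. It contains $U$, so $\exp\mathfrak l=U$ and $\mathfrak l=\log U$.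

**Step 3: if $\mathfrak l$ is maximal, so is $\exp\mathfrak l$.** By (c) $\exp\mathfrak l$ is a unipotent subgroup. If it is contained in a unipotent subgroup $U'$, then $\mathfrak l\subset\log\widetilde{U'}$, a Lie subalgebra in $\mathrm{LND}(A)$. By maximality $\mathfrak l=\log\widetilde{U'}$, so $U'\subset\widetilde{U'}=\exp\mathfrak l$. Thus $\exp\mathfrak l$ is maximal. The maps $U\mapsto\log U$ and $\mathfrak l\mapsto\exp\mathfrak l$ are mutually inverse. $\square$

## 11. Reducible affine varieties

**Proof of Theorem 2(e).** Let $X$ be reduced affine, $A=\mathbb K[X]$, and $\Gamma\subset\mathrm{Aut}(X)$ a f.g. unipotent subgroup. By Proposition 3.1, which was stated for such $X$, it suffices to show that $A$ is locally finite under $\Gamma$.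

**Step 1: $\Gamma$ fixes each minimal prime $P$ of $A$.** Let $u\in\Gamma$. It permutes the finitely many minimal primes, so $u^nP=P$ for some $n\ge1$. For $f\in P$ the expression $u^tf=\exp(t\log u)f$ is a polynomial in $t$ with coefficients in $A$. Its values at all $t\in n\mathbb Z$ lie in the subspace $P$, so its coefficients, which are linear combinations of such values, lie in $P$. At $t=1$ and $t=-1$ we get $uf\in P$ and $u^{-1}f\in P$. Hence $uP=P$.

**Step 2: local finiteness.** Let $P_1,\dots,P_s$ be the minimal primes. $\Gamma$ acts unipotently on each f.g. domain $A/P_i$. By Proposition 6.3 the image of $\Gamma$ in $\mathrm{Aut}(A/P_i)$ is solvable, so $A/P_i$ is locally finite by Proposition 5.2. Then the finite product $\prod_iA/P_i$ is locally finite, and so is its stable subspace $A$, which embeds into it because $A$ is reduced. $\square$
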